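\title{Torsion in the homology of intervals in subgroup lattices}

\begin{abstract}
A conjecture of Shareshian asserts that every open interval in the subgroup lattice of a finite group has the homotopy type of a wedge of spheres. We disprove it by constructing finite groups $H<G$ such that $\tilde H_{377}((H,G);\mathbb Z)$ has a direct summand $\mathbb Z/2$. More generally, every nonempty finite simplicial complex is, after suspension, a wedge summand of such an interval, with the composition factors of $G$ taken from $C_5$ and $SL_2(32)$. In contrast, an interval whose top group is solvable is always a wedge of spheres. The construction encodes a graph in the commutation relations of a $5$-group $H$ and lets $H$ act on a direct power of $SL_2(32)$, twisted by the Frobenius automorphism.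
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group and let $L(G)$ be the set of its subgroups, ordered by inclusion. For subgroups $H<K$ of $G$, the \emph{open interval} $(H,K)$ is the poset of all subgroups $L$ with $H<L<K$. The \emph{order complex} of a finite poset is the simplicial complex whose simplices are the nonempty chains, and we speak of the homotopy type or the homology of a poset when we mean those of its order complex. A \emph{wedge of spheres} is a one-point union of finitely many spheres, possibly of different dimensions. The empty wedge is a point, and the empty poset counts as the sphere $S^{-1}$. The following conjecture of Shareshian is stated in \cite{LD}.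

\begin{quote}
\textbf{Conjecture.} For every finite group $G$ and all subgroups $H<K$ of $G$, the open interval $(H,K)$ has the homotopy type of a wedge of spheres.
\end{quote}

The simplest intervals agree with this. For a prime $p$, the interval $(1,C_{p^2})$ is a point, and $(1,C_p\times C_p)$ consists of $p+1$ points, a wedge of $p$ copies of $S^0$. If $G$ is cyclic of order $p_1\cdots p_n$ with distinct primes $p_i$, then $(1,G)$ is the poset of nonempty proper subsets of $\{1,\dots,n\}$, whose order complex is the barycentric subdivision of the boundary of a simplex, so $(1,G)\simeq S^{n-2}$. These examples are instances of a general fact, proved in Section~\ref{sec:solvable}.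

\begin{theorem}\label{thm:solvable}
If $K$ is a finite solvable group and $H<K$, then $(H,K)$ is homotopy equivalent to a wedge of spheres.
\end{theorem}

For abstract lattices nothing of the kind holds: the faces of a finite simplicial complex $\Delta$, with the empty face and an extra top element adjoined, form a lattice, and removing its bottom and top leaves a poset whose order complex is the barycentric subdivision of $\Delta$. The conjecture thus asserts that subgroup lattices are topologically very special among finite lattices. A wedge of spheres has free abelian reduced homology, so one torsion class refutes the conjecture.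

\begin{theorem}\label{thm:torsion}
There are finite groups $H<G$ such that $\tilde H_{377}((H,G);\mathbb Z)$ has a direct summand $\mathbb Z/2$. So $(H,G)$ is not homotopy equivalent to a wedge of spheres, and the conjecture is false.
\end{theorem}

Up to suspension and wedge summands, there is no restriction at all. We write $\Sigma$ for unreduced suspension, with $\Sigma\emptyset=S^0$, and $*$ for the join.

\begin{theorem}\label{thm:universal}
For every nonempty finite simplicial complex $\Delta$ there are finite groups $H<G$, an integer $m\ge 2$ and a finite CW complex $W$ with $(H,G)\simeq\Sigma^m\Delta\vee W$. The composition factors of $G$ can be taken in $\{C_5,SL_2(32)\}$. In particular, every finitely generated abelian group is a direct summand of some homology group of some such interval.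
\end{theorem}

The proofs pass through a poset of subgroups that is not an interval. For a finite group $H$ and a central subgroup $Z_0$, let
\[
P_H(Z_0)=\{\,C\le H:\ C\neq 1,\ C\cap Z_0=1\,\}.
\]
Theorem~\ref{thm:solvable} says that the intervals inside a $p$-group are wedges of spheres, but it says nothing about $P_H(Z_0)$, and this poset turns out to be very flexible. If $H/Z$ is abelian for a central subgroup $Z$, then every member of $P_H(Z)$ is abelian, so $P_H(Z)$ records which elements of $H$ commute; in Section~\ref{sec:graphs} we prescribe these relations by a graph and obtain its clique complex as a retract of $P_H(Z)$. The task is then to make $P_H(Z)$ appear in an interval, and for this we need a nonabelian simple group.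

Throughout, $T=SL_2(32)=PSL_2(32)$, a nonabelian simple group of order $32\,(32^2-1)=2^5\cdot3\cdot11\cdot31$. Let $\beta\in\operatorname{Aut}(T)$ be the Frobenius automorphism, which squares all matrix entries and has order $5$, and let $A=\langle\beta\rangle$. We use the standard fact that $\operatorname{Aut}(T)=T\rtimes A$. Since $5\nmid|T|$,
\begin{equation}\label{eq:sylow}
\text{every $5$-subgroup of $\operatorname{Aut}(T)$ has order at most $5$.}
\end{equation}
Let $Y$ be the poset of $A$-invariant subgroups $S$ with $1<S<T$.

\begin{theorem}\label{thm:interval}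
Let $H$ be a finite $5$-group and let $Z_0=\langle z\rangle\le Z(H)$ have order $5$. There is a finite group $G=N\rtimes H$ with $N\cong T^{|H:Z_0|}$ such that $(H,G)\simeq Y*P_H(Z_0)$. Moreover, $Y\simeq\bigvee^6S^1$.
\end{theorem}

The first assertion is proved in Section~\ref{sec:interval}: the $H$-invariant proper subgroups of $N$ that project onto each factor $T$ form a copy of $P_H(Z_0)$, upside down, at the top of the interval, and the rest of the interval collapses onto $Y$. The second assertion, proved in Section~\ref{sec:Y}, is needed because the join with a contractible $Y$ would be contractible. Theorem~\ref{thm:interval} allows only a central subgroup of order $5$, while the graph construction produces a large one. Section~\ref{sec:enlarge} closes this gap: each enlargement of an elementary abelian central subgroup by a factor $p$ costs one suspension. Section~\ref{sec:proofs} assembles the pieces.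

\section{Homotopy tools for posets}\label{sec:tools}

All posets and complexes are finite, and $|X|$ denotes the order complex of $X$. A \emph{poset map} is an order-preserving map; it induces a simplicial map of order complexes. We write $X_{\le x}=\{y\in X:y\le x\}$, and similarly $X_{<x}$. A \emph{down-set} of $X$ is a subset that contains every element below one of its elements. Homology is reduced and has integer coefficients; $\tilde H_{k+1}(\Sigma U)\cong\tilde H_k(U)$, and the reduced homology of a wedge is the direct sum of the reduced homologies of the summands.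

\begin{enumerate}
\item[(P1)] Poset maps $f,g\colon X\to Q$ with $f(x)\le g(x)$ for all $x$ are homotopic, because together they define a poset map $X\times\{0<1\}\to Q$. We use three consequences. (a)~A poset with a maximum is contractible. (b)~If $f\colon X\to X$ is a poset map and $x_0\in X$ satisfies $x\le f(x)\ge x_0$ for all $x$, then $X$ is contractible. (c)~If $\pi\colon X\to Q$ and $s\colon Q\to X$ are poset maps with $\pi s=\operatorname{id}$ and $x\le s\pi(x)$ for all $x$, then $\pi$ is a homotopy equivalence.
\item[(P2)] Quillen's fiber lemma \cite[Prop.~1.6]{Quillen}: a poset map $F\colon X\to Q$ such that $F^{-1}(Q_{\le q})$ is contractible for every $q\in Q$ is a homotopy equivalence.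
\item[(P3)] A poset and its opposite $X^{\mathrm{op}}$ have the same order complex. The ordinal sum $X\oplus X'$, in which every element of $X$ is placed below every element of $X'$, has order complex $|X|*|X'|$.
\item[(P4)] If every chain of $X$ lies in one of the subposets $X_1,\dots,X_k$, then $|X|$ is the union of the subcomplexes $|X_i|$, and $|X_i|\cap|X_j|=|X_i\cap X_j|$.
\end{enumerate}

The next facts concern a CW complex $U$ that is a union of subcomplexes $U_i$.

\begin{enumerate}
\item[(G1)] If $U=U_1\cup U_2$ and the inclusion $U_1\cap U_2\hookrightarrow U_1$ is a homotopy equivalence, then so is $U_2\hookrightarrow U$. Indeed, $U_1$ deformation retracts onto $U_1\cap U_2$, and the retraction extends by the identity on $U_2$.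
\item[(G2)] If $U=U_1\cup\dots\cup U_k$, and $I$ is a contractible subcomplex of every $U_i$ with $U_i\cap U_j=I$ for $i\ne j$, then $U\simeq\bigvee_iU_i$. Indeed, $U\simeq U/I=\bigvee_iU_i/I$ and $U_i/I\simeq U_i$.
\item[(G3)] If $U=U_1\cup U_2$ with $U_1,U_2$ contractible, then $U\simeq\Sigma(U_1\cap U_2)$. For $J=U_1\cap U_2\ne\emptyset$ we have $U\simeq U/U_1=U_2/J$, which is equivalent to the mapping cone of the null-homotopic map $J\hookrightarrow U_2$, hence to $U_2\vee\Sigma J\simeq\Sigma J$. For $J=\emptyset$ both sides are equivalent to $S^0$.
\item[(G4)] Joins preserve homotopy equivalences, $S^0*U=\Sigma U$ and $S^1*U=\Sigma^2U$. Also $(\bigvee_iV_i)*U\simeq\bigvee_i(V_i*U)$, by (G2), since the subcomplexes $V_i*U$ meet in the cone over $U$ with apex the wedge point. With $U=S^0$ this gives $\Sigma\bigvee_iV_i\simeq\bigvee_i\Sigma V_i$.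
\end{enumerate}

The homotopy type of a wedge of CW complexes depends only on the homotopy types of the summands and on the components in which the base points lie. Each summand of a wedge that we form below is a suspension, and so is either connected or $S^0$; base points therefore play no role.

\section{Solvable groups}\label{sec:solvable}

The proof of Theorem~\ref{thm:solvable} shows why one might expect the conjecture to hold and where to look for a counterexample. Let $\Lambda$ be a finite lattice with bottom $\hat0$ and top $\hat1$. Its \emph{proper part} is $(\hat0,\hat1)$, and a \emph{complement} of $x\in\Lambda$ is an element $y$ with $x\wedge y=\hat0$ and $x\vee y=\hat1$. The homotopy complementation formula of Bj\"orner and Walker \cite{BW} states: if $x$ lies in the proper part and its complements form an antichain, then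
\begin{equation}\label{eq:BW}
(\hat0,\hat1)\simeq\bigvee_{y}\Sigma\bigl((\hat0,y)*(y,\hat1)\bigr),
\end{equation}
the wedge being taken over the complements $y$ of $x$; it is a point if there are none.

\begin{lemma}\label{lem:maximal}
Let $N$ be an abelian minimal normal subgroup of a finite group $K$. If $L\le K$, $LN=K$ and $N\not\le L$, then $|L|=|K:N|$ and $L$ is a maximal subgroup of $K$.
\end{lemma}

\begin{proof}
The subgroup $L\cap N$ is normalized by $L$, and by $N$ because $N$ is abelian, so it is normal in $LN=K$. It is properly contained in $N$, so $L\cap N=1$ and $|L|=|K:N|$. If $L\le L'<K$, then $L'N=K$, and $N\not\le L'$ since otherwise $L'=K$. The first part applies to $L'$ and gives $|L'|=|K:N|=|L|$, so $L'=L$.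
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:solvable}]
We induct on $|K|$. Let $N$ be a minimal normal subgroup of $K$; it is abelian because $K$ is solvable. If $N\le H$, then $(H,K)\cong(H/N,K/N)$ and induction applies. So let $N\not\le H$. If $HN=K$, then $H$ is maximal by Lemma~\ref{lem:maximal} and $(H,K)=\emptyset=S^{-1}$.

Otherwise $H<HN<K$, and we apply \eqref{eq:BW} to $x=HN$ in the lattice of subgroups between $H$ and $K$. A complement $L$ of $HN$ contains $H$, so its join with $HN$ is $LN$; thus $LN=K$ and $L\cap HN=H$. If $N\le L$, then $L=K$ and $L\cap HN=HN\ne H$, which is false. By Lemma~\ref{lem:maximal}, all complements have order $|K:N|$, so they form an antichain, and $(L,K)=\emptyset$ for each of them. Also $L\ne H$, since $HN\ne K$. Formula \eqref{eq:BW} becomes $(H,K)\simeq\bigvee_L\Sigma(H,L)$. Each $L$ is solvable of order less than $|K|$, so each $(H,L)$ is a wedge of spheres or $S^{-1}$. By (G4) and $\Sigma S^{-1}=S^0$, each $\Sigma(H,L)$ is a wedge of spheres, and so is $(H,K)$.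
\end{proof}

Apart from keeping the induction going, solvability was used only to make $N$ abelian. For nonabelian $N$, a complement $H$ of $N$ need not be maximal, and the subgroups above $H$ correspond to the $H$-invariant subgroups of $N$. This is the situation we now exploit.

\section{Invariant subgroups of a twisted power of $T$}\label{sec:interval}

In this section $H$ and $Z_0=\langle z\rangle$ are as in Theorem~\ref{thm:interval}, and we prove that $(H,G)\simeq Y*P_H(Z_0)$.

\subsection{The group $G$}

Let
\[
N=\{\,f\colon H\to T:\ f(xz)=\beta^{-1}(f(x))\ \text{ for all }x\in H\,\},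
\]
a group under pointwise multiplication, and let $H$ act by $(hf)(x)=f(h^{-1}x)$. Left translation commutes with the defining condition, which involves right multiplication, so $H$ acts on $N$ by automorphisms. Put $G=N\rtimes H$. We use repeatedly that
\begin{equation}\label{eq:translate}
f(xy)=(x^{-1}f)(y)\qquad(f\in N,\ x,y\in H).
\end{equation}

Let $\mathcal X$ be the poset of $H$-invariant subgroups $M$ with $1<M<N$. If $H\le L\le G$ and $nh\in L$ with $n\in N$, $h\in H$, then $n\in L$; so $L=(L\cap N)H$, and $L\cap N$ is $H$-invariant. If $M\le N$ is $H$-invariant, then $MH$ is a subgroup and $MH\cap N=M$. Hence $L\mapsto L\cap N$ is an isomorphism of posets $(H,G)\to\mathcal X$.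

\begin{example}\label{ex:small}
If $H=Z_0$, then $f\mapsto f(1)$ identifies $N$ with $T$ and $z$ acts as $\beta$. So $\mathcal X=Y$, in agreement with $P_H(Z_0)=\emptyset$.

Let $H=\langle h\rangle\times\langle z\rangle\cong C_5\times C_5$. A function $f\in N$ is given by the tuple $(t_i)_{i\in\mathbb Z/5}$ with $t_i=f(h^i)$, so $N=T^5$; the element $z$ applies $\beta$ to every coordinate and $h$ shifts the coordinates cyclically. Let $M$ be an $H$-invariant subgroup that maps isomorphically onto $T$ in every coordinate. There is $\alpha\in\operatorname{Aut}(T)$ with $t_1=\alpha(t_0)$ on $M$. Invariance under $h$ gives $t_{i+1}=\alpha(t_i)$ for all $i\in\mathbb Z/5$, so $\alpha^5=1$, and invariance under $z$ gives $\alpha\beta=\beta\alpha$. Then $\langle\alpha,\beta\rangle$ is a $5$-group, so $\alpha=\beta^j$ by \eqref{eq:sylow}. We obtain five subgroups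
\[
M_j=\{(t_i):t_{i+1}=\beta^j(t_i)\}=\{f\in N: f(x\,hz^j)=f(x)\text{ for all }x\in H\},\qquad j\in\mathbb Z/5,
\]
matching the five elements $\langle hz^j\rangle$ of $P_H(Z_0)$. On $M_j\cong T$ the element $hz^j$ acts trivially and $z$ acts as $\beta$, so $\mathcal X_{<M_j}\cong Y$ and $\mathcal X_{\le M_j}$ is a cone over $Y$. We shall see that the elements of $\mathcal X$ other than the $M_j$ form a poset that is homotopy equivalent to $Y$, compatibly with these five copies. So $\mathcal X$ consists, up to homotopy, of five cones over one copy of $Y$; this is the join of $Y$ with five points, and it is equivalent to $\bigvee^{24}S^2$ by (G4).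

For $H=\langle h\rangle\cong C_{25}$ and $z=h^5$ the same argument gives $f(h^{i+1})=\alpha(f(h^i))$ for all $i$, hence $\alpha^5=\beta^{-1}$. Such an $\alpha$ would have order $25$, which \eqref{eq:sylow} forbids. This matches $P_H(Z_0)=\emptyset$: the twist by $\beta$ detects whether a subgroup meets $Z_0$.
\end{example}

\subsection{The projection to $T$}

For an $H$-invariant subgroup $M\le N$ let $\pi(M)=\{f(1):f\in M\}\le T$. By \eqref{eq:translate}, $f(x)=(x^{-1}f)(1)$, so $\{f(x):f\in M\}=\pi(M)$ for every $x\in H$. With $x=z$ this reads $\beta^{-1}(\pi(M))=\pi(M)$, so $\pi(M)$ is $A$-invariant. Conversely, for an $A$-invariant subgroup $S\le T$ let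
\[
N(S)=\{f\in N: f(H)\subseteq S\},
\]
an $H$-invariant subgroup of $N$. We have $M\le N(\pi(M))$, and in particular $\pi(M)=1$ only for $M=1$. Split $\mathcal X$ into
\[
\mathcal X^-=\{M\in\mathcal X:\pi(M)\ne T\},\qquad \mathcal X^+=\{M\in\mathcal X:\pi(M)=T\}.
\]
Since $\pi$ is monotone, $\mathcal X^-$ is a down-set, and $\pi$ restricts to a poset map $\mathcal X^-\to Y$.

\subsection{The subgroups $M_C$}

Guided by Example~\ref{ex:small}, for $C\le H$ with $C\cap Z_0=1$ we put
\[
M_C=\{\,f\in N:\ f(xc)=f(x)\ \text{ for all }x\in H,\ c\in C\,\}.
\]
This is an $H$-invariant subgroup of $N$, and $M_1=N$. Because $Z_0$ is central, $CZ_0=C\times Z_0$ is a subgroup, and each of its elements is $cz^i$ with unique $c\in C$ and $i\in\mathbb Z/5$.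

\begin{lemma}\label{lem:MC}
Let $C,C'\le H$ with $C\cap Z_0=C'\cap Z_0=1$.
\begin{enumerate}
\item[(a)] $M_C\cong T^{|H:CZ_0|}$. In particular, $N\cong T^{|H:Z_0|}$.
\item[(b)] $\pi(N(S)\cap M_C)=S$ for every $A$-invariant $S\le T$. In particular, $\pi(M_C)=T$ and $\pi(N(S))=S$.
\item[(c)] $M_C\le M_{C'}$ if and only if $C'\le C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x_1=1,x_2,\dots,x_m$ represent the left cosets of $CZ_0$ in $H$. Every $f\in M_C$ satisfies $f(x_jcz^i)=\beta^{-i}(f(x_j))$, so $f\mapsto(f(x_1),\dots,f(x_m))$ is an injective homomorphism $M_C\to T^m$. Given $t_1,\dots,t_m\in T$, define $f(x_jcz^i)=\beta^{-i}(t_j)$. Then $f(xz)=\beta^{-1}(f(x))$, and $f(x_jcz^ic')=f(x_jcc'z^i)=f(x_jcz^i)$ for $c'\in C$, so $f\in M_C$ and the homomorphism is onto. For $t\in T$ let $f_{C,t}\in M_C$ correspond to $(t,1,\dots,1)$; thus $f_{C,t}(cz^i)=\beta^{-i}(t)$, and $f_{C,t}=1$ outside $CZ_0$.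

(b) The inclusion $\pi(N(S)\cap M_C)\le S$ holds by definition of $N(S)$. For $s\in S$, all values of $f_{C,s}$ lie in $S$ because $S$ is $A$-invariant, so $f_{C,s}\in N(S)\cap M_C$, and $f_{C,s}(1)=s$. Take $S=T$, respectively $C=1$, for the special cases.

(c) If $C'\le C$, the conditions defining $M_{C'}$ are among those defining $M_C$. Conversely, let $M_C\le M_{C'}$ and $c'\in C'$. Then $f_{C,t}(c')=f_{C,t}(1)=t$ for all $t\in T$. Taking $t\ne1$ shows that $c'=cz^i\in CZ_0$, and then $\beta^{-i}(t)=t$ for all $t$, so $z^i=1$ and $c'\in C$.
\end{proof}

To show that the $M_C$ exhaust $\mathcal X^+$ we must compute the order of an arbitrary $M$ with $\pi(M)=T$. Here we use that $T$ is nonabelian simple. Recall that a normal subgroup $D$ of $T^n$ is the product of some of the direct factors: if an element of $D$ has nontrivial $i$th coordinate, its commutator with a suitable element of the $i$th factor is a nontrivial element of that factor, because $Z(T)=1$, and then $D$ contains the factor by simplicity.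

\begin{lemma}\label{lem:subdirect}
Let $J_1,\dots,J_m$ be distinct normal subgroups of a finite group $M$ with $M/J_i\cong T$ for all $i$. Then the natural map $M\to\prod_iM/J_i$ is surjective.
\end{lemma}

\begin{proof}
We induct on $m$; the case $m=1$ is trivial. Let $D=\bigcap_{i<m}J_i$. By induction $M/D\to\prod_{i<m}M/J_i\cong T^{m-1}$ is an isomorphism, under which $J_i/D$ is the product of all factors but the $i$th. If $D\le J_m$, then $J_m/D$ is a normal subgroup of $T^{m-1}$ of index $|T|$, hence the product of all factors but one, and $J_m=J_i$ for some $i<m$, contrary to assumption. So the image of $D$ in the simple group $M/J_m$ is a nontrivial normal subgroup, hence all of $M/J_m$. Given an element of $\prod_iM/J_i$, choose $g\in M$ with the right first $m-1$ coordinates, and correct the last coordinate by multiplying $g$ by an element of $D$.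
\end{proof}

\begin{lemma}\label{lem:classify}
Every $H$-invariant subgroup $M\le N$ with $\pi(M)=T$ equals $M_C$ for some $C\le H$ with $C\cap Z_0=1$. Hence $C\mapsto M_C$ is an isomorphism of posets $P_H(Z_0)^{\mathrm{op}}\to\mathcal X^+$.
\end{lemma}

\begin{proof}
The plan is to find the coordinates that $M$ ties to the coordinate $1$ and to show that the automorphisms which tie them form a homomorphism.

For $x\in H$ let $J_x=\{f\in M:f(x)=1\}$. Evaluation at $x$ maps $M$ onto $\pi(M)=T$, so $M/J_x\cong T$. Since $(xf)(x)=f(1)$, we have $J_x=xJ_1$, the image of $J_1$ under the action of $x$. Let $K\le H$ be the stabilizer of $J_1$. Then $J_x=J_y$ if and only if $xK=yK$, so there are exactly $|H:K|$ distinct subgroups $J_x$. Their intersection is trivial, so Lemma~\ref{lem:subdirect} gives $|M|=|T|^{|H:K|}$.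

For $k\in K$ the surjections $f\mapsto f(1)$ and $f\mapsto f(k)$ from $M$ to $T$ have the same kernel $J_1=J_k$. So there is a unique $\psi(k)\in\operatorname{Aut}(T)$ with $f(k)=\psi(k)^{-1}(f(1))$ for all $f\in M$. Applying this to $x^{-1}f\in M$ and using \eqref{eq:translate}, we get
\begin{equation}\label{eq:psi}
f(xk)=\psi(k)^{-1}(f(x))\qquad(f\in M,\ x\in H,\ k\in K).
\end{equation}
For $x=k'\in K$ this gives $f(k'k)=\psi(k)^{-1}\psi(k')^{-1}(f(1))$, so $\psi(k'k)=\psi(k')\psi(k)$ and $\psi\colon K\to\operatorname{Aut}(T)$ is a homomorphism.

From $f(z)=\beta^{-1}(f(1))$ we see that $J_z=J_1$, so $Z_0\le K$, and that $\psi(z)=\beta$. Thus $\psi$ maps $Z_0$ isomorphically onto $A$. As $H$ is a $5$-group, $\psi(K)$ is a $5$-subgroup of $\operatorname{Aut}(T)$ containing $A$, so $\psi(K)=A$ by \eqref{eq:sylow}. Put $C=\ker\psi$. Then $C\cap Z_0=1$ and $K=CZ_0$. By \eqref{eq:psi}, $M\le M_C$, and $|M|=|T|^{|H:K|}=|M_C|$ by Lemma~\ref{lem:MC}(a). So $M=M_C$.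

By Lemma~\ref{lem:MC}(a), $M_C=N$ if and only if $C=1$. With parts (b) and (c) of that lemma, the second assertion follows.
\end{proof}

\begin{remark}
The hypotheses of Theorem~\ref{thm:interval} enter as follows. That $H$ is a $5$-group and that \eqref{eq:sylow} holds force $\psi(K)=A$, so the pair $(K,\psi)$ is determined by the single subgroup $\ker\psi$. That $Z_0$ is central makes every $C$ with $C\cap Z_0=1$ occur as such a kernel. The twist by $\beta$ makes $\psi$ injective on $Z_0$, and this produces the condition $C\cap Z_0=1$; without a condition of this kind we would be left with $P_H(1)$, which has the maximum $H$ when $H\neq1$ and carries no topology.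
\end{remark}

\subsection{The homotopy equivalence}

Let $Q=Y\oplus P_H(Z_0)^{\mathrm{op}}$, so that $|Q|=|Y|*|P_H(Z_0)|$ by (P3). Define $F\colon\mathcal X\to Q$ by $F(M)=\pi(M)$ for $M\in\mathcal X^-$ and $F(M_C)=C$. Let $M\le M'$ in $\mathcal X$. If both lie in $\mathcal X^-$ or both in $\mathcal X^+$, then $F(M)\le F(M')$ by monotonicity of $\pi$ and by Lemma~\ref{lem:classify}. Otherwise $M\in\mathcal X^-$ and $M'\in\mathcal X^+$, as $\mathcal X^-$ is a down-set, and $F(M)\le F(M')$ by definition of the ordinal sum. So $F$ is a poset map, and we verify the hypothesis of (P2).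

\emph{The fiber over $S\in Y$.} It is $\{M\in\mathcal X^-:\pi(M)\le S\}$. It contains $N(S)$, because $\pi(N(S))=S$, and each of its elements satisfies $M\le N(\pi(M))\le N(S)$. It has a maximum and is contractible.

\emph{The fiber over $C\in P_H(Z_0)$.} It is
\[
\mathcal W=\mathcal X^-\cup\{M_{C'}:C'\ge C\}=\mathcal X^-\cup\mathcal X_{\le M_C}.
\]
The difficulty is that $\mathcal W$ contains all of $\mathcal X^-$, including elements that are not below $M_C$, so that $M_C$ is in general not a maximum. We show that these elements do not change the homotopy type. Let $\mathcal X^-_C=\mathcal X^-\cap\mathcal X_{\le M_C}$.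

The map $\pi\colon\mathcal X^-\to Y$ is a homotopy equivalence by (P1)(c) with $s(S)=N(S)$. The restriction $\pi\colon\mathcal X^-_C\to Y$ is one as well, by (P1)(c) with $s(S)=N(S)\cap M_C$: Lemma~\ref{lem:MC}(b) gives $\pi s(S)=S$, which also shows that $s(S)\in\mathcal X^-_C$, and $M\le N(\pi(M))\cap M_C$ for $M\in\mathcal X^-_C$. Since the second map is the composite of the inclusion $\mathcal X^-_C\hookrightarrow\mathcal X^-$ with the first, this inclusion is a homotopy equivalence.

Consider a chain of $\mathcal W$ that is not contained in $\mathcal X^-$. Its largest element lies in $\mathcal X^+$, because $\mathcal X^-$ is a down-set, and so is at most $M_C$; the whole chain lies in $\mathcal X_{\le M_C}$. By (P4), $|\mathcal W|=|\mathcal X^-|\cup|\mathcal X_{\le M_C}|$ with intersection $|\mathcal X^-_C|$. By (G1), $|\mathcal X_{\le M_C}|\hookrightarrow|\mathcal W|$ is a homotopy equivalence, and $\mathcal X_{\le M_C}$ has a maximum. So $\mathcal W$ is contractible.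

By (P2), $(H,G)\cong\mathcal X\simeq Y*P_H(Z_0)$. With Lemma~\ref{lem:MC}(a), this proves the first assertion of Theorem~\ref{thm:interval}.

\section{Frobenius-invariant subgroups of $SL_2(32)$}\label{sec:Y}

We now prove that $Y\simeq\bigvee^6S^1$. The method is to find the maximal elements of $Y$ as stabilizers on the projective line and to retract $Y$ onto the poset of their intersections.

Let $F=\mathbb F_{32}$ and $F'=\mathbb F_{1024}$. In characteristic $2$ the only scalar matrix of determinant $1$ is the identity, and $|SL_2(F)|=|PGL_2(F)|$, so $T=PGL_2(F)$. It acts on $\mathbb P^1(F')=F'\cup\{\infty\}$ by fractional linear maps and is sharply $3$-transitive on the $33$ points of $\mathbb P^1(F)$: exactly one element maps a given ordered triple of distinct points to another. Fixed points of $g\in SL_2(F)$ are eigenlines, and the two eigenvalues have product $1$. So each $g\ne1$ is of one of three types.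
\begin{itemize}
\item The eigenvalue $1$ is double. Then $g$ has order $2$ and exactly one fixed point, which lies in $\mathbb P^1(F)$.
\item The eigenvalues $\lambda\ne\lambda^{-1}$ lie in $F$. Then $g$ has order $31$ and exactly two fixed points, both in $\mathbb P^1(F)$.
\item The eigenvalues $\lambda,\lambda^{32}$ lie in $F'\setminus F$, and $\lambda^{33}=1$. Then the order of $g$ divides $33$, and $g$ has exactly two fixed points $c,c^{32}$, with $c\in F'\setminus F$.
\end{itemize}
Let $\sigma\colon x\mapsto x^2$ on $\mathbb P^1(F')$, with $\sigma(\infty)=\infty$. Then $\beta(g)(\sigma(x))=\sigma(g(x))$. Consequently the setwise stabilizer in $T$ of a $\sigma$-invariant set is $A$-invariant, and the set of common fixed points of an $A$-invariant subgroup is $\sigma$-invariant. The fixed points of $\sigma$ form the set $\Omega=\mathbb P^1(\mathbb F_2)=\{0,1,\infty\}$. Let $\omega\in\mathbb F_4\setminus\mathbb F_2$; then $\omega\in F'\setminus F$ and $\omega^{32}=\omega^2=\omega+1$. Define seven subgroups: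
\begin{itemize}
\item $B_a$, the stabilizer of $a\in\Omega$, of order $|T|/33=992$;
\item $D_{ab}$, the setwise stabilizer of a two-element subset $\{a,b\}\subset\Omega$; by sharp $3$-transitivity the pointwise stabilizer $C_{ab}$ has order $31$ and $|D_{ab}|=62$;
\item $R$, the setwise stabilizer of $\{\omega,\omega^2\}$, of order $66$.
\end{itemize}
For the order of $R$: a matrix in $GL_2(F)$ with rows $(a,b)$ and $(c,d)$ fixes $\omega$ if and only if $a\omega+b=\lambda\omega$ and $c\omega+d=\lambda$ for some $\lambda\in F'^*$. As $\omega,1$ is an $F$-basis of $F'$, each $\lambda\in F'^*$ determines one such matrix, that of multiplication by $\lambda$. So the stabilizer $T_\omega\cong F'^*/F^*$ has order $1023/31=33$. It also fixes $\omega^{32}=\omega^2$, and $x\mapsto x+1$ swaps $\omega$ and $\omega^2$; hence $|R:T_\omega|=2$. All seven subgroups stabilize $\sigma$-invariant sets, so they lie in $Y$.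

\begin{lemma}\label{lem:seven}
Every $S\in Y$ is contained in one of the seven subgroups $B_a$, $D_{ab}$, $R$.
\end{lemma}

\begin{proof}
Dickson's theorem \cite[II.8.27]{Huppert} lists the subgroups of $PSL_2(q)$; the nonsolvable groups in the list are among $A_5$ and the groups $PSL_2$ and $PGL_2$ over subfields. For $q=32$, $A_5$ is excluded by $5\nmid|T|$, and the only proper subfield gives $SL_2(2)\cong S_3$. So every proper subgroup of $T$ is solvable. Let $S'$ be the last nontrivial term of the derived series of $S$, let $\ell$ be a prime divisor of $|S'|$, and let $E=\{g\in S':g^\ell=1\}$. This is a nontrivial elementary abelian $\ell$-group, characteristic in $S$; so $S$ normalizes $E$, and $E$ is $A$-invariant. Let $\Phi\subseteq\mathbb P^1(F')$ be the set of common fixed points of $E$. It is invariant under $S$ and under $\sigma$.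

Let $\ell=2$. Each involution in $E$ has one fixed point, and commuting involutions preserve each other's fixed point, so they have the same one. Thus $\Phi=\{a\}$ with $\sigma(a)=a$, so $a\in\Omega$ and $S\le B_a$.

For odd $\ell$ we have $\ell^2\nmid|T|$, so $E$ has order $\ell$ and $\Phi$ is the fixed set of a generator. Let $\ell=31$. Then $\Phi=\{a,b\}\subseteq\mathbb P^1(F)$. On $\mathbb P^1(F)$ the map $\sigma$ has odd order $5$, so it cannot swap $a$ and $b$. Hence $a,b\in\Omega$ and $S\le D_{ab}$.

Let $\ell\in\{3,11\}$. Then $\Phi=\{c,c^{32}\}$ with $c\in F'\setminus F$, and $c^2\in\Phi$. Since $c\notin\mathbb F_2$, we have $c^2=c^{32}$, hence $c=c^{16}$ and $c\in\mathbb F_{16}\cap\mathbb F_{1024}=\mathbb F_4$. So $\Phi=\{\omega,\omega^2\}$ and $S\le R$.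
\end{proof}

For $S\in Y$ let $\overline S$ be the intersection of those of the seven subgroups that contain $S$, and let $Y_0\subseteq Y$ be the poset of all nontrivial intersections of nonempty subfamilies of the seven. The map $S\mapsto\overline S$ is a poset map $Y\to Y_0$ that is the identity on $Y_0$ and satisfies $S\le\overline S$. By (P1)(c), with $s$ the inclusion, $Y\simeq Y_0$.

Write $\Omega=\{a,b,c\}$ in any order. The subgroup $SL_2(2)\le T$ acts on $\Omega$ as the full symmetric group; let $t_c\in SL_2(2)$ be the involution that fixes $c$ and swaps $a,b$. Since $SL_2(2)$ preserves $\mathbb P^1(\mathbb F_4)$ and $\Omega$, it preserves $\{\omega,\omega^2\}$, so $SL_2(2)\le R$. The pairwise intersections are as follows.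
\begin{itemize}
\item $B_a\cap B_b=B_a\cap D_{ab}=C_{ab}$, directly from the definitions.
\item $B_c\cap D_{ab}=\langle t_c\rangle$: an element of the intersection acts on $\Omega$ as $1$ or as $t_c$, and is determined by this action.
\item $D_{ab}\cap D_{ac}=1$: an element of the intersection fixes $a$, hence also $b$ and $c$.
\item $R\cap B_c=\langle t_c\rangle$: nonidentity elements of $T_\omega$ are of the third type and fix no point of $\mathbb P^1(F)$, so the intersection meets $T_\omega$ trivially and has order at most $2$; it contains $t_c$.
\item $R\cap D_{ab}=\langle t_c\rangle$: the order divides $\gcd(66,62)=2$, and $t_c$ lies in both.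
\end{itemize}
None of the seven subgroups contains another, since every intersection listed is proper in both. The three groups $C_{ab}$ and the three groups $\langle t_c\rangle$ are distinct and of prime order, so further intersections give nothing new and there are no inclusions among them. Thus $Y_0$ has $7+6=13$ elements and its order complex is a graph. A group of prime order that lies in two of the seven subgroups must lie in their listed intersection; so $C_{ab}$ lies exactly in $B_a,B_b,D_{ab}$, and $\langle t_c\rangle$ lies exactly in $B_c,D_{ab},R$. This gives $6\cdot3=18$ edges (Figure~\ref{fig:Y}). The graph is connected: the vertices $C_{ab}$ link all $B_a$ and all $D_{ab}$, and each $\langle t_c\rangle$ is joined to $B_c$ and to $R$. A connected graph with $13$ vertices and $18$ edges is a wedge of $18-13+1=6$ circles up to homotopy. This completes the proof of Theorem~\ref{thm:interval}.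

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9, every node/.style={inner sep=1.5pt}]
\node (Bi) at (90:3.4) {$B_\infty$};
\node (B0) at (210:3.4) {$B_0$};
\node (B1) at (330:3.4) {$B_1$};
\node (C1i) at (30:3.4) {$C_{1\infty}$};
\node (C0i) at (150:3.4) {$C_{0\infty}$};
\node (C01) at (270:3.4) {$C_{01}$};
\node (ti) at (90:1.5) {$\langle t_\infty\rangle$};
\node (t0) at (210:1.5) {$\langle t_0\rangle$};
\node (t1) at (330:1.5) {$\langle t_1\rangle$};
\node (D01) at (245:2.1) {$D_{01}$};
\node (D1i) at (5:2.1) {$D_{1\infty}$};
\node (D0i) at (125:2.1) {$D_{0\infty}$};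
\node (R) at (0,0) {$R$};
\draw (Bi)--(C1i)--(B1)--(C01)--(B0)--(C0i)--(Bi);
\draw (R)--(ti)--(Bi) (ti)--(D01)--(C01);
\draw (R)--(t0)--(B0) (t0)--(D1i)--(C1i);
\draw (R)--(t1)--(B1) (t1)--(D0i)--(C0i);
\end{tikzpicture}
\caption{A graph homotopy equivalent to the poset of nontrivial proper Frobenius-invariant subgroups of $SL_2(32)$. The vertices are seven stabilizers $B_a$, $D_{ab}$, $R$ and their six nontrivial intersections $C_{ab}$, $\langle t_c\rangle$; the edges are inclusions, and crossings of edges are not vertices. The graph is connected, with $13$ vertices and $18$ edges.}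
\label{fig:Y}
\end{figure}

By (G4), Theorem~\ref{thm:interval} has the following consequence for $P_H(Z_0)\ne\emptyset$:
\begin{equation}\label{eq:six}
(H,G)\simeq\bigvee\nolimits^6\Sigma^2P_H(Z_0).
\end{equation}

\section{Enlarging the central subgroup}\label{sec:enlarge}

The next lemma expresses $P_H(Z_0)$ through $P_H(Z_1)$ for a larger central subgroup $Z_1$. Its smallest case is $H=Z_1=C_p\times C_p$ with $|Z_0|=p$: then $P_H(Z_1)=\emptyset$, and $P_H(Z_0)$ consists of $p$ points, a wedge of $p-1$ copies of $S^0=\Sigma\emptyset$. One of the $p$ points, $\langle e\rangle$, serves as the wedge point, and the others are the subgroups $\langle ye\rangle$ with $1\ne y\in Z_0$. In general each of these points is replaced by a contractible poset.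

\begin{lemma}\label{lem:enlarge}
Let $H$ be a finite group, $p$ a prime, and $Z_1=Z_0\times\langle e\rangle\le Z(H)$ an elementary abelian $p$-group with $e$ of order $p$ and $Z_0\ne1$. Then
\[
P_H(Z_0)\simeq\bigvee\nolimits^{|Z_0|-1}\Sigma P_H(Z_1).
\]
\end{lemma}

\begin{proof}
Put $E=\langle e\rangle$ and $P=P_H(Z_0)$. Products of subgroups of $H$ with subgroups of $Z_1$ are subgroups, because $Z_1$ is central. Let
\[
\mathcal I=\{C\in P:CE\cap Z_0=1\},\qquad \mathcal F_y=\{C\in P:ye\in C\}\quad(1\ne y\in Z_0).
\]
The set $\mathcal I$ is a down-set of $P$. It contains $E$, and $CE\in\mathcal I$ for $C\in\mathcal I$, so $C\le CE\ge E$ shows by (P1)(b) that $\mathcal I$ is contractible.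

\emph{$P\setminus\mathcal I$ is the disjoint union of the $\mathcal F_y$.} If $C\in\mathcal F_y$, then $1\ne y\in CE\cap Z_0$, so $C\notin\mathcal I$. Conversely, let $C\in P\setminus\mathcal I$, say $ce^i=u$ with $c\in C$ and $1\ne u\in Z_0$. Then $p\nmid i$, since $C\cap Z_0=1$. Choose $j$ with $-ij\equiv1\pmod p$; then $c^j=u^je$ and $u^j\ne1$, so $C\in\mathcal F_{u^j}$. If $ye,y'e\in C\in P$, then $y^{-1}y'\in C\cap Z_0=1$. This gives disjointness, and it also shows that for $y\neq y'$ no element of $\mathcal F_y$ is comparable with an element of $\mathcal F_{y'}$, as the larger of the two would contain both $ye$ and $y'e$. Hence every chain of $P$ lies in some $\mathcal I\cup\mathcal F_y$, and (P4) and (G2) give $P\simeq\bigvee_y(\mathcal I\cup\mathcal F_y)$, a wedge of $|Z_0|-1$ summands.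

Fix $y$ and let $\mathcal J$ be the set of $C'\in\mathcal I$ that lie below some element of $\mathcal F_y$. This is the part of $\mathcal I$ along which $\mathcal F_y$ is attached.

\emph{$\mathcal J=P_H(Z_1)$.} Let $C'\in\mathcal I$ and $C'<C\in\mathcal F_y$. The group $C\cap Z_1$ meets $Z_0$ trivially, so it embeds in $Z_1/Z_0$, which has order $p$; hence $C\cap Z_1=\langle ye\rangle$. As $C'\notin\mathcal F_y$, we have $ye\notin C'$, so $C'\cap Z_1$ is a proper subgroup of $\langle ye\rangle$ and is trivial. Conversely, let $C'\in P_H(Z_1)$, and let $g$ be $e$ or $ye$. If $c'g^i\in Z_0$ with $c'\in C'$, then $c'\in C'\cap Z_1=1$, so $g^i\in Z_0$, so $e^i\in Z_0$, which forces $p\mid i$ and $g^i=1$. Thus $C'\langle g\rangle\cap Z_0=1$. For $g=e$ this says $C'\in\mathcal I$, and for $g=ye$ it says $C'\langle ye\rangle\in\mathcal F_y$. So $C'\in\mathcal J$.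

The last computation shows that $C\mapsto C\langle ye\rangle$ maps $\mathcal J$ into $\mathcal F_y$; it is the identity on $\mathcal F_y$, and $\langle ye\rangle\in\mathcal F_y$. So $\mathcal J\cup\mathcal F_y$ is contractible by (P1)(b), via $C\le C\langle ye\rangle\ge\langle ye\rangle$. A chain in $\mathcal I\cup\mathcal F_y$ either lies in $\mathcal I$ or contains some $C\in\mathcal F_y$; in the second case its elements from the down-set $\mathcal I$ lie below $C$ and so belong to $\mathcal J$. By (P4), $|\mathcal I\cup\mathcal F_y|=|\mathcal I|\cup|\mathcal J\cup\mathcal F_y|$ with intersection $|\mathcal J|$, and (G3) gives $\mathcal I\cup\mathcal F_y\simeq\Sigma P_H(Z_1)$.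
\end{proof}

\section{A $5$-group attached to a graph}\label{sec:graphs}

Let $\Gamma$ be a finite graph that is not complete, with totally ordered vertex set $v_1<\dots<v_n$ and $r\ge1$ nonadjacent pairs of distinct vertices. A \emph{clique} is a set of pairwise adjacent vertices, and the \emph{clique complex} $\operatorname{Fl}(\Gamma)$ is the simplicial complex whose simplices are the nonempty cliques. We want a group with generators indexed by the vertices, in which two distinct generators commute exactly when the vertices are adjacent and the commutators of nonadjacent pairs are independent central elements.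

Let $V$ be the $\mathbb F_5$-vector space with basis $e_v$ ($v$ a vertex), and $Z$ the $\mathbb F_5$-vector space with basis $\zeta_{vv'}$ ($v<v'$ nonadjacent). Write $w_v$ for the coordinates of $w\in V$. Let $\gamma\colon V\times V\to Z$ be the bilinear map
\[
\gamma(w,w')=\sum_{v<v'\ \text{nonadjacent}}w_v\,w'_{v'}\,\zeta_{vv'},
\]
and let $H_\Gamma=V\times Z$ with the product
\[
(w,a)(w',a')=(w+w',\,a+a'+\gamma(w,w')).
\]
The product is associative because $\gamma(w,w')+\gamma(w+w',w'')=\gamma(w',w'')+\gamma(w,w'+w'')$ by bilinearity; the identity is $(0,0)$ and $(w,a)^{-1}=(-w,-a+\gamma(w,w))$. So $H_\Gamma$ is a group of order $5^{n+r}$. The subgroup $\{0\}\times Z$, which we also call $Z$, is central and elementary abelian of order $5^r$, the quotient $H_\Gamma/Z\cong V$ is abelian, and $(w,a)$, $(w',a')$ commute if and only if $\gamma(w,w')=\gamma(w',w)$.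

\begin{example}\label{ex:heis}
Let $\Gamma$ consist of two nonadjacent vertices $v_1<v_2$, so that $\operatorname{Fl}(\Gamma)=S^0$ and $|H_\Gamma|=125$. Elements $(w,a)$, $(w',a')$ commute if and only if $w_{v_1}w'_{v_2}-w'_{v_1}w_{v_2}=0$, that is, if $w,w'$ are linearly dependent. A member $C$ of $P_{H_\Gamma}(Z)$ embeds in $V$, so it is abelian, and its image is a line. The preimage of a line is abelian of order $25$ and exponent $5$, since $(w,a)^5=(5w,5a+\binom52\gamma(w,w))=(0,0)$, so it contains five subgroups of order $5$ other than $Z$. As $V$ has six lines, $P_{H_\Gamma}(Z)$ consists of $30$ points, and \eqref{eq:six} gives $(H_\Gamma,G)\simeq\bigvee^{6\cdot29}S^2$. To map $P_{H_\Gamma}(Z)$ back to cliques we cannot use supports: the subgroup generated by $(e_{v_1}+e_{v_2},0)$ involves both vertices, and $\{v_1,v_2\}$ is not a clique. The remedy is to keep only the first vertex in the support of each vector; this is why the vertices are ordered.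
\end{example}

\begin{lemma}\label{lem:retract}
The barycentric subdivision of $\operatorname{Fl}(\Gamma)$, that is, the order complex of the poset $\mathcal C$ of nonempty cliques of $\Gamma$, is isomorphic to a subcomplex of $|P_{H_\Gamma}(Z)|$ that is a retract of $|P_{H_\Gamma}(Z)|$.
\end{lemma}

\begin{proof}
For $\tau\in\mathcal C$ let $V_\tau$ be the span of the $e_v$ with $v\in\tau$ and let $i(\tau)=V_\tau\times\{0\}$. No nonadjacent pair lies in $\tau$, so $\gamma$ vanishes on $V_\tau\times V_\tau$ and $i(\tau)$ is a subgroup. It is nontrivial and meets $Z$ trivially, and $i(\tau)\le i(\tau')$ if and only if $\tau\subseteq\tau'$. So $i$ identifies $|\mathcal C|$ with a subcomplex of $|P_{H_\Gamma}(Z)|$.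

Let $C\in P_{H_\Gamma}(Z)$ and let $W_C$ be its image in $V$. Since $C\cap Z=1$, we have $C\cong W_C$; so $W_C\ne0$, the group $C$ is abelian, and $\gamma(w,w')=\gamma(w',w)$ for all $w,w'\in W_C$. For $0\ne w\in V$ let $\operatorname{lead}(w)$ be the least vertex $v$ with $w_v\ne0$, and put
\[
\rho(C)=\{\operatorname{lead}(w):0\ne w\in W_C\}\ne\emptyset.
\]
We claim that $\rho(C)$ is a clique. Let $v<v'$ be in $\rho(C)$, say $v=\operatorname{lead}(w)$ and $v'=\operatorname{lead}(w')$ with $w,w'\in W_C$. Then $w_v\ne0$, $w'_{v'}\ne0$, and $w'_v=0$ because $v<\operatorname{lead}(w')$. If $v,v'$ were nonadjacent, the coefficient of $\zeta_{vv'}$ in $\gamma(w,w')-\gamma(w',w)=0$ would be $w_vw'_{v'}-w'_vw_{v'}=w_vw'_{v'}\ne0$, a contradiction.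

If $C\le C'$, then $W_C\le W_{C'}$ and $\rho(C)\subseteq\rho(C')$, so $\rho\colon P_{H_\Gamma}(Z)\to\mathcal C$ is a poset map. The leading vertices of the nonzero vectors in $V_\tau$ are exactly the elements of $\tau$, so $\rho\circ i=\operatorname{id}$, and $i\circ\rho$ induces the retraction.
\end{proof}

\section{Proofs of Theorems~\ref{thm:torsion} and~\ref{thm:universal}}\label{sec:proofs}

\begin{proposition}\label{prop:formula}
Let $\Gamma$, $r$, $Z$ and $H=H_\Gamma$ be as in Section~\ref{sec:graphs}, let $Z_0\le Z$ have order $5$, and let $G$ be the group of Theorem~\ref{thm:interval} for $H$ and $Z_0$. Then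
\[
(H,G)\simeq\bigvee\nolimits^{m_0}\Sigma^{r+1}P_H(Z),\qquad m_0=6\prod_{s=1}^{r-1}(5^s-1).
\]
\end{proposition}

\begin{proof}
Choose a chain $Z_0<Z_1<\dots<Z_{r-1}=Z$ with all indices equal to $5$, so $|Z_{s-1}|=5^s$. As $Z$ is elementary abelian, $Z_s=Z_{s-1}\times\langle e_s\rangle$ for any $e_s\in Z_s\setminus Z_{s-1}$. Lemma~\ref{lem:enlarge} gives $P_H(Z_{s-1})\simeq\bigvee^{5^s-1}\Sigma P_H(Z_s)$ for $1\le s\le r-1$. The poset $P_H(Z_0)$ contains $P_H(Z)$, which is nonempty by Lemma~\ref{lem:retract}, so \eqref{eq:six} applies. Substituting the $r-1$ equivalences into \eqref{eq:six} one after another, and moving suspensions inside wedges by (G4), we obtain the formula.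
\end{proof}

Both proofs use that barycentric subdivisions are clique complexes. Let $\Delta$ be a nonempty finite simplicial complex and let $\Gamma_\Delta$ be the graph whose vertices are the faces of $\Delta$, two faces being adjacent if one contains the other. A set of pairwise comparable faces is a chain, so $\operatorname{Fl}(\Gamma_\Delta)$ is the barycentric subdivision of $\Delta$ and is homeomorphic to $\Delta$.

\begin{proof}[Proof of Theorem~\ref{thm:torsion}]
Let $\Delta$ be the $6$-vertex triangulation of $\mathbb{RP}^2$, the quotient of the boundary of the icosahedron by the antipodal map, with $6$ vertices, $15$ edges and $10$ triangles. The graph $\Gamma=\Gamma_\Delta$ has $n=6+15+10=31$ vertices. Its edges are the inclusions of a vertex in an edge ($15\cdot2$), of a vertex in a triangle ($10\cdot3$) and of an edge in a triangle ($10\cdot3$), which makes $90$ in all. So $r=\binom{31}2-90=375$, and $H=H_\Gamma$ has order $5^{406}$. A retraction splits the map induced in homology by the inclusion, so by Lemma~\ref{lem:retract} the group $\tilde H_1(\mathbb{RP}^2)=\mathbb Z/2$ is a direct summand of $\tilde H_1(P_H(Z))$.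 By Proposition~\ref{prop:formula},
\[
\tilde H_{377}((H,G))=\tilde H_{r+2}((H,G))\cong\bigoplus\nolimits^{m_0}\tilde H_{r+2}(\Sigma^{r+1}P_H(Z))\cong\bigoplus\nolimits^{m_0}\tilde H_1(P_H(Z)),
\]
and this group has a direct summand $\mathbb Z/2$. The reduced homology of a wedge of spheres, of a point and of $S^{-1}$ is free abelian, so $(H,G)$ has none of these homotopy types.
\end{proof}

For Theorem~\ref{thm:universal} the splitting in homology has to be realized by a map of spaces. A retract need not be a wedge summand (a circle is a retract of the torus), but after suspension two maps can be added, and after double suspension Whitehead's theorem applies: a map of simply connected CW complexes that induces an isomorphism in homology is a homotopy equivalence.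

\begin{lemma}\label{lem:split}
Let $U_0$ be a nonempty subcomplex of a CW complex $U$ and let $\rho\colon U\to U_0$ be a retraction. Then $\Sigma^2U\simeq\Sigma^2U_0\vee\Sigma^2(U/U_0)$.
\end{lemma}

\begin{proof}
Let $q\colon U\to U/U_0$ be the quotient map. Since $\rho$ splits the inclusion, the long exact sequence of the pair $(U,U_0)$ breaks into split short exact sequences $0\to\tilde H_k(U_0)\to\tilde H_k(U)\to\tilde H_k(U/U_0)\to0$, and $(\rho_*,q_*)\colon\tilde H_k(U)\to\tilde H_k(U_0)\oplus\tilde H_k(U/U_0)$ is an isomorphism. Consider the composite
\[
\Sigma^2U\longrightarrow\Sigma^2U\vee\Sigma^2U\longrightarrow\Sigma^2U_0\vee\Sigma^2(U/U_0),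
\]
where the first map collapses the equator $\Sigma U$ of $\Sigma(\Sigma U)$ to a point and the second is $\Sigma^2\rho\vee\Sigma^2q$. The first map induces the diagonal in reduced homology, so the composite induces $(\rho_*,q_*)$, shifted by two degrees. The suspension of a nonempty space is connected, and the suspension of a connected complex is simply connected. So both sides are simply connected, and Whitehead's theorem applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:universal}]
Let $\Gamma=\Gamma_\Delta$ if this graph is not complete. If it is complete, then $\operatorname{Fl}(\Gamma_\Delta)$ is a simplex and $\Delta$ is contractible; in this case let $\Gamma$ be the path on three vertices, whose clique complex is contractible too. In both cases $\Gamma$ is not complete, $r\ge1$, and $\operatorname{Fl}(\Gamma)\simeq\Delta$. Let $H=H_\Gamma$ and let $G$ be as in Proposition~\ref{prop:formula}. Let $U=|P_H(Z)|$ and let $U_0\simeq\Delta$ be the retract given by Lemma~\ref{lem:retract}. Put $m=r+1\ge2$. Suspending the equivalence of Lemma~\ref{lem:split} another $m-2$ times gives $\Sigma^mU\simeq\Sigma^m\Delta\vee\Sigma^m(U/U_0)$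 by (G4). Applying this to one summand in Proposition~\ref{prop:formula}, we get $(H,G)\simeq\Sigma^m\Delta\vee W$, where $W=\Sigma^m(U/U_0)\vee\bigvee^{m_0-1}\Sigma^mU$ is a finite CW complex. Since $N$ is a direct power of $T$ and $G/N\cong H$ is a $5$-group, the composition factors of $G$ are $SL_2(32)$ and $C_5$.

For the last assertion, write the given group as $\mathbb Z^k\oplus\mathbb Z/d_1\oplus\dots\oplus\mathbb Z/d_l$. Take a wedge of $k+l$ circles and attach $l$ disks along maps of degrees $d_1,\dots,d_l$ onto the last $l$ circles (a point if $k+l=0$). This Moore space has the given group as $\tilde H_1$ and can be triangulated as a finite simplicial complex $\Delta$. Then $\tilde H_1(\Delta)\cong\tilde H_{m+1}(\Sigma^m\Delta)$ is a direct summand of $\tilde H_{m+1}((H,G))$.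
\end{proof}

\begin{thebibliography}{9}

\bibitem{BW}
Bj\"orner and Walker, \emph{European J. Combin.} 4 (1983).

\bibitem{Huppert}
Huppert, \emph{Endliche Gruppen I}.

\bibitem{LD}
Tianyue Liu and R. Keith Dennis, \emph{MaxDim of some simple groups}, arXiv:1712.04553 (2017).

\bibitem{Quillen}
Quillen, \emph{Adv. Math.} 28 (1978).

\end{thebibliography}
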